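\title{A function space $C_k(X)$ that is a Mackey group but is not barrelled}

\begin{abstract}
Every barrelled locally convex space is a Mackey group: its topology is the finest locally quasi-convex group topology with the given continuous characters. We show that the converse fails for spaces $C_k(X)$ of continuous functions with the compact-open topology. If $X\subseteq\beta\omega_1$ is the union of the closures of all countable subsets of the discrete space $\omega_1$, then $C_k(X)$ is a Mackey group and is not barrelled. We also show that if $C_k(X)$ is a Mackey group, then every countable functionally bounded subset of $X$ has compact closure, so that the converse holds for isocompact $X$. Finally, we decide both properties for the analogous subspaces of $\beta\Gamma$ defined by an arbitrary infinite cardinal $\lambda\le|\Gamma|$.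
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb S=\{z\in\mathbb C:|z|=1\}$ and $\mathbb S_+=\{z\in\mathbb S:\operatorname{Re}z\ge0\}$. For an abelian topological group $(G,\tau)$ let $\widehat{(G,\tau)}$ be the group of its continuous characters, that is, of the continuous homomorphisms $\chi\colon G\to\mathbb S$. A set $A\subseteq G$ is \emph{quasi-convex} if for every $g\in G\setminus A$ there is $\chi\in\widehat{(G,\tau)}$ with $\chi(A)\subseteq\mathbb S_+$ and $\chi(g)\notin\mathbb S_+$. Equivalently, $A$ is an intersection of sets $\chi^{-1}(\mathbb S_+)$ with $\chi\in\widehat{(G,\tau)}$. The group is \emph{locally quasi-convex} if it has a base of neighborhoods of zero consisting of quasi-convex sets.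

These notions copy the duality theory of a real locally convex space $E$ with topological dual $E'$. By the Hahn--Banach theorem, a nonempty set $A\subseteq E$ is closed and absolutely convex exactly when every $g\notin A$ is separated from $A$ by some $u\in E'$ with $u(A)\subseteq[-1,1]$ and $u(g)\notin[-1,1]$. Quasi-convexity replaces the pair $[-1,1]\subseteq\mathbb R$ by the pair $\mathbb S_+\subseteq\mathbb S$. Next, $E$ is a \emph{Mackey space} if its topology is the finest locally convex vector topology with dual $E'$. The analog for groups reads as follows. Two group topologies $\tau,\nu$ on $G$ are \emph{compatible} if $\widehat{(G,\tau)}=\widehat{(G,\nu)}$, and a locally quasi-convex abelian group $(G,\tau)$ is a \emph{Mackey group} if $\nu\le\tau$ (that is, $\nu\subseteq\tau$) for every locally quasi-convex group topology $\nu$ on $G$ compatible with $\tau$.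

A locally convex space is a locally quasi-convex group whose characters are the maps $\exp(2\pi i u)$, $u\in E'$ (Lemma~\ref{lem:lcs}). So one may ask whether it is a Mackey group, and a positive answer makes it a Mackey space. The competing topologies $\nu$ in the definition of a Mackey group need not be vector topologies, and this is the source of all difficulties. A sufficient condition is known. A \emph{barrel} in $E$ is a closed, absolutely convex, absorbing set, and $E$ is \emph{barrelled} if every barrel is a neighborhood of zero. Every barrelled locally convex space is a Mackey group; this also follows from Corollary~\ref{cor:criterion} below.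

For a Tychonoff space $X$ let $C_k(X)$ be the space $C(X)$ of continuous real-valued functions on $X$ with the compact-open topology, given by the seminorms $\sup_C|f|$ for compact $C\subseteq X$. A set $A\subseteq X$ is \emph{functionally bounded} if every $f\in C(X)$ is bounded on $A$. The Nachbin--Shirota theorem says that $C_k(X)$ is barrelled if and only if every functionally bounded subset of $X$ has compact closure. It is also known that for realcompact $X$ the space $C_k(X)$ is barrelled if and only if it is a Mackey group. The following question comes from Gabriyelyan's paper~\cite{Gab}.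

\medskip
\noindent\emph{Let $X$ be a Tychonoff space. Is it true that $C_k(X)$ is barrelled if and only if it is a Mackey group?}
\medskip

One would guess that the answer is yes. If $C_k(X)$ is not barrelled, some functionally bounded set $A$ lies in no compact set, and the evaluations at the points of $A$ are not controlled by the compact-open topology; they ought to produce a strictly finer compatible group topology. This works when $A$ is countable (Theorem~\ref{thm:countable}), and it can fail otherwise.

For an infinite discrete space $\Gamma$ and an infinite cardinal $\lambda\le|\Gamma|$ put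
\[
X_{\Gamma,\lambda}=\bigcup\{\operatorname{cl}_{\beta\Gamma}A:\ A\subseteq\Gamma,\ |A|<\lambda\}\subseteq\beta\Gamma ,
\]
where $\beta\Gamma$ is the Stone--\v{C}ech compactification of $\Gamma$.

\begin{theorem}\label{thm:main}
If $\lambda$ is regular and uncountable (for instance $\Gamma=\lambda=\omega_1$), then $C_k(X_{\Gamma,\lambda})$ is a Mackey group and is not barrelled.
\end{theorem}

So the answer to the question is no. A space $X$ is \emph{isocompact} if every closed countably compact subset of $X$ is compact.

\begin{theorem}\label{thm:countable}
Let $X$ be a Tychonoff space. If $C_k(X)$ is a Mackey group, then every countable functionally bounded subset of $X$ has compact closure. Consequently, if $X$ is isocompact, then $C_k(X)$ is a Mackey group if and only if it is barrelled.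
\end{theorem}

\begin{theorem}\label{thm:classification}
Let $\omega\le\lambda\le|\Gamma|$. Then $C_k(X_{\Gamma,\lambda})$ is barrelled if and only if $\lambda=\omega$, and it is a Mackey group if and only if $\lambda=\omega$ or $\operatorname{cf}\lambda>\omega$.
\end{theorem}

The idea of Theorem~\ref{thm:main} is best seen in the dual. Give $E'$ the weak* topology $\sigma(E',E)$ of pointwise convergence on $E$, and call $L\subseteq E'$ \emph{equicontinuous} if $\sup_{u\in L}|u(f)|\le1$ for all $f$ in some neighborhood of zero. By the bipolar theorem, $E$ is barrelled exactly when all pointwise \emph{bounded} subsets of $E'$ are equicontinuous. Section~\ref{sec:polars} shows that $E$ is a Mackey group as soon as all weak*-\emph{compact} subsets of $E'$ are equicontinuous. One therefore looks for a space in which bounded and compact subsets of the dual are far apart. For uncountable $\lambda$, the space $C_k(X_{\Gamma,\lambda})$ is $\ell_\infty(\Gamma)$ with the topology of uniform convergence on sets of size less than $\lambda$ (Section~\ref{sec:spaces}). The evaluations at the points of $\Gamma$ form a bounded set that is not equicontinuous, while a compact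 set of functionals cannot spread over all of $\Gamma$ (Section~\ref{sec:carriers}). Theorems~\ref{thm:countable} and~\ref{thm:classification} are proved in Sections~\ref{sec:countable} and~\ref{sec:singular}.

\section{Compatible group topologies and weak*-compact sets}\label{sec:polars}

For $t\in\mathbb R$ put $e(t)=\exp(2\pi it)$ and let $\rho(t)$ be the distance from $t$ to $\mathbb Z$. Then $\rho(-t)=\rho(t)\le|t|$, $\rho(s+t)\le\rho(s)+\rho(t)$, and $e(t)\in\mathbb S_+$ if and only if $\rho(t)\le\frac14$. For a real function $u$ we write $e(u)$ for $e\circ u$. The first lemma shows that the single arc $\mathbb S_+$ detects all smaller arcs.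

\begin{lemma}\label{lem:arc}
Let $t\in\mathbb R$ and $m\ge1$. Then $\rho(t)\le\frac1{4m}$ if and only if $\rho(kt)\le\frac14$ for $k=1,\dots,m$. In particular, if $\rho(kt)\le\frac14$ for all integers $k\ge1$, then $t\in\mathbb Z$.
\end{lemma}

\begin{proof}
One direction is $\rho(kt)\le k\rho(t)$. For the other let $s=\rho(t)$, so that $\rho(kt)=\rho(ks)$ for all $k$, and $s\le\frac14$ by the case $k=1$. Suppose $s>\frac1{4m}$. The least $k$ with $ks>\frac14$ satisfies $k\le m$ and $ks=(k-1)s+s\le\frac12$. Hence $\rho(kt)=ks>\frac14$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:lcs}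
Let $E$ be a real locally convex space.
\begin{enumerate}
\item[(a)] Every continuous character $\chi$ of $E$ equals $e(\varphi)$ for a unique $\varphi\in E'$.
\item[(b)] If $p$ is a continuous seminorm and $\delta>0$, then $\{f:p(f)\le\delta\}$ is quasi-convex. Hence $E$ is locally quasi-convex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every continuous character of $\mathbb R$ has the form $t\mapsto e(at)$ with a unique $a\in\mathbb R$. So for each $f\in E$ there is a unique real number $\varphi(f)$ with $\chi(tf)=e(t\varphi(f))$ for all $t$. The identities $\chi(t(f+g))=e(t(\varphi(f)+\varphi(g)))$ and $\chi(t(sf))=e(ts\varphi(f))$ and uniqueness show that $\varphi$ is linear. Let $V$ be an absolutely convex neighborhood of $0$ with $\operatorname{Re}\chi>0$ on $V$. For $f\in V$ we have $\operatorname{Re}e(t\varphi(f))>0$ for all $|t|\le1$, which forces $|\varphi(f)|<\frac14$. So $\varphi$ is continuous. If also $\chi=e(\psi)$ with $\psi$ linear, then $\chi(tf)=e(t\psi(f))$ for all $t$, so $\psi(f)=\varphi(f)$.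

(b) Let $p(g)>\delta$ and $t=\min\{\frac12,\frac{p(g)}{4\delta}\}\in(\frac14,\frac12]$. The functional $sg\mapsto st$ on $\mathbb Rg$ is dominated by $p/(4\delta)$, so by the Hahn--Banach theorem it extends to $u\in E'$ with $|u|\le p/(4\delta)$. Then $e(u)$ maps $\{p\le\delta\}$ into $\mathbb S_+$, and $e(u)(g)=e(t)\notin\mathbb S_+$.
\end{proof}

A quasi-convex neighborhood $U$ of zero in a compatible topology is determined by the functionals $u$ with $e(u)(U)\subseteq\mathbb S_+$. The corresponding characters form a compact subset of $\mathbb S^E$. The difficulty is to lift this compactness from characters to functionals: the value $e(u(f))$ forgets the integer part of $u(f)$, and since $\nu$ need not be a vector topology, it is not clear in advance that $U$ is absorbing or that the numbers $u(f)$ stay bounded.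

\begin{proposition}\label{prop:polar}
Let $(E,\tau)$ be a real locally convex space, $\nu$ a group topology on $E$ compatible with $\tau$, and $U$ a quasi-convex neighborhood of $0$ in $(E,\nu)$. Put $L=\{u\in E':e(u)(U)\subseteq\mathbb S_+\}$. Then
\[
U=\{f\in E:\ \rho(u(f))\le\tfrac14\ \text{ for all }u\in L\},
\]
and $L$ is $\sigma(E',E)$-compact.
\end{proposition}

\begin{proof}
By compatibility and Lemma~\ref{lem:lcs}(a), $\widehat{(E,\nu)}=\{e(u):u\in E'\}$, so the formula for $U$ is the definition of quasi-convexity.

\emph{Step 1: compactness in $\mathbb S^E$.} Let $K$ be the set of all homomorphisms $\chi\colon E\to\mathbb S$, continuous or not, with $\chi(U)\subseteq\mathbb S_+$. It is closed in $\mathbb S^E$, hence compact by Tychonoff's theorem. Every $\chi\in K$ is $\nu$-continuous. Indeed, given $m$, take a $\nu$-neighborhood $V$ of $0$ such that the sum of $m$ copies of $V$ lies in $U$. For $f\in V$ and $k\le m$ we have $kf\in U$ (fill the remaining summands with $0\in V$), so $\chi(f)^k=\chi(kf)\in\mathbb S_+$, and Lemma~\ref{lem:arc} gives $\chi(f)\in\{e(t):|t|\le\frac1{4m}\}$. Thus $\chi$ is continuous at $0$, hence everywhere. By compatibility,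 $K=\{e(u):u\in L\}$.

\emph{Step 2: $L$ is pointwise bounded.} Suppose that $\{u(f):u\in L\}$ is unbounded for some $f$. We restrict everything to the line $\mathbb Rf$, on which $e(u)$ is the character $t\mapsto e(u(f)t)$, and show that characters of rapidly growing frequency cannot cluster pointwise at a continuous character. Choose $u_n\in L$ such that $a_n=u_n(f)$ satisfy $|a_1|\ge1$ and $|a_{n+1}|\ge5|a_n|$. By Step~1 the sequence $(e(u_n))$ has a cluster point $e(u)$ in $\mathbb S^E$ with $u\in L$. Put $a=u(f)$ and $b_n=a_n-a$. Evaluating at $tf$, we see that $e(a_nt)$ clusters at $e(at)$, that is,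
\begin{equation}\label{eq:cluster}
\text{for every }t\in\mathbb R\text{ the sequence }(e(b_nt))\text{ has the cluster point }1 .
\end{equation}
Take $n_0$ with $|a_n|>5|a|$ for $n\ge n_0$. For such $n$ we have $b_n\ne0$ and
\[
|b_{n+1}|\ge5|a_n|-|a|\ge4(|a_n|+|a|)\ge4|b_n| .
\]
We choose closed intervals $I_{n_0}\supseteq I_{n_0+1}\supseteq\cdots$ such that $b_nI_n=[k_n+\frac14,k_n+\frac34]$ with $k_n\in\mathbb Z$. Start with $k_{n_0}=0$. Given $I_n$, which has length $1/(2|b_n|)$, the interval $b_{n+1}I_n$ has length at least $2$, so it contains $[k,k+1]$ for some integer $k$; put $k_{n+1}=k$, which defines $I_{n+1}\subseteq I_n$. For $t\in\bigcap_nI_n$ we get $\operatorname{Re}e(b_nt)\le0$ for all $n\ge n_0$, contrary to~\eqref{eq:cluster}.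

\emph{Step 3: $L$ is compact.} Let $(u_i)$ be a net in $L$. By Step~2 and Tychonoff's theorem, a subnet converges pointwise on $E$ to a linear functional $v\colon E\to\mathbb R$. Along the subnet $e(u_i)\to e(v)$ pointwise, so $e(v)\in K$ and $e(v)=e(u)$ for some $u\in L$. Then $e(t(v-u)(f))=1$ for all $t\in\mathbb R$ and $f\in E$, hence $v=u\in L$.
\end{proof}

Compatibility enters Steps~2 and~3 in the same way: it guarantees that a cluster point of the characters $e(u_n)$ is again of the form $e(u)$ with $u\in E'$.

\begin{corollary}\label{cor:criterion}
Let $(E,\tau)$ be a real locally convex space in which every $\sigma(E',E)$-compact subset of $E'$ is equicontinuous. Then $E$ is a Mackey group.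
\end{corollary}

\begin{proof}
The group $E$ is locally quasi-convex by Lemma~\ref{lem:lcs}(b). Let $\nu$ be a locally quasi-convex group topology compatible with $\tau$, let $U$ be a quasi-convex $\nu$-neighborhood of $0$, and let $L$ be as in Proposition~\ref{prop:polar}. Since $L$ is equicontinuous, $V=\{f:|u(f)|\le\frac14\text{ for all }u\in L\}$ is a $\tau$-neighborhood of $0$, and $V\subseteq U$ because $\rho(t)\le|t|$. The sets $U$ form a base at $0$ for $\nu$, so $\nu\le\tau$.
\end{proof}

If $E$ is barrelled, the hypothesis holds: for a pointwise bounded set $L\subseteq E'$ the set $\{f:|u(f)|\le1\text{ for all }u\in L\}$ is a barrel.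

\section{The spaces $X_{\Gamma,\lambda}$ and their function spaces}\label{sec:spaces}

By Theorem~\ref{thm:countable} and the Nachbin--Shirota theorem, a counterexample $X$ must contain a functionally bounded set with noncompact closure, while all countable sets of this kind have compact closure. The first such space that comes to mind is the ordinal space $[0,\omega_1)$, but Corollary~\ref{cor:criterion} does not apply to it. Here and below, $\delta_x$ is the evaluation $f\mapsto f(x)$.

\begin{example}\label{ex:ordinal}
Let $X=[0,\omega_1)$ with the order topology and $L=\{0\}\cup\{\delta_{\alpha+1}-\delta_\alpha:\alpha<\omega_1\}$. For $f\in C(X)$ and $\varepsilon>0$ only finitely many $\alpha$ satisfy $|f(\alpha+1)-f(\alpha)|\ge\varepsilon$: otherwise a strictly increasing sequence $(\alpha_n)$ of such ordinals has a supremum $\gamma<\omega_1$, and both $f(\alpha_n)$ and $f(\alpha_n+1)$ tend to $f(\gamma)$. So each weak* neighborhood of $0$ contains all but finitely many members of $L$, and $L$ is weak*-compact. It is not equicontinuous: a compact set $C$ lies in some $[0,\beta]$, and for $\alpha>\beta$ all multiples of the indicator function of the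 isolated point $\alpha+1$ vanish on $C$.
\end{example}

The set $L$ is compact because $X$ carries few continuous functions and the weak* topology is coarse. To make compact sets rare we want as many test functions as possible, namely all bounded functions on an uncountable discrete set. This leads to subspaces of $\beta\Gamma$.

We recall the standard description of $\beta\Gamma$ for discrete $\Gamma$. Its points are the ultrafilters on $\Gamma$, with $\gamma\in\Gamma$ identified with the principal ultrafilter at $\gamma$. For $A\subseteq\Gamma$ the closure $\operatorname{cl}A=\operatorname{cl}_{\beta\Gamma}A=\{x:A\in x\}$ is clopen, $\operatorname{cl}A\cap\Gamma=A$, and $\operatorname{cl}(A\cup B)=\operatorname{cl}A\cup\operatorname{cl}B$. The space $\beta\Gamma$ is compact Hausdorff, $\Gamma$ is dense in it, and every bounded real function on $\Gamma$ extends continuously to $\beta\Gamma$.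

About cardinals we use the following facts. The cofinality $\operatorname{cf}\lambda$ of an infinite cardinal $\lambda$ is the least size of an unbounded subset of $\lambda$; it is a regular cardinal, where $\mu$ is \emph{regular} if $\operatorname{cf}\mu=\mu$ and \emph{singular} otherwise. A union of fewer than $\operatorname{cf}\lambda$ sets of size $<\lambda$ has size $<\lambda$. Infinite successor cardinals $\theta^+$ are regular, and $\mu\cdot\mu=\mu$ for infinite $\mu$.

Fix $\lambda$ with $\omega\le\lambda\le|\Gamma|$, write $X=X_{\Gamma,\lambda}$, and call a subset of $\Gamma$ \emph{small} if it has size $<\lambda$. Thus $X$ consists of the ultrafilters that contain a small set. It is a Tychonoff space containing $\Gamma$ as a dense subset.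

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] For small $A$ the set $\operatorname{cl}A$ is a compact subset of $X$, and every compact subset of $X$ is contained in $\operatorname{cl}A$ for some small $A$.
\item[(b)] If $\lambda>\omega$, every $f\in C(X)$ is bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $\operatorname{cl}A$, $A$ small, are compact, open, and cover $X$. A compact subset of $X$ is covered by finitely many of them, and $\operatorname{cl}A_1\cup\dots\cup\operatorname{cl}A_n=\operatorname{cl}(A_1\cup\dots\cup A_n)$, where $A_1\cup\dots\cup A_n$ is small.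

(b) An unbounded $f$ is unbounded on the dense set $\Gamma$, so $|f(\gamma_n)|\ge n$ for some $\gamma_n\in\Gamma$. As $\lambda>\omega$, the set $A=\{\gamma_n:n\ge1\}$ is small, and $f$ is bounded on the compact set $\operatorname{cl}A$, a contradiction.
\end{proof}

Let $\ell_\infty(\Gamma)$ be the Banach space of bounded real functions on $\Gamma$ with the norm $\|f\|=\sup_\Gamma|f|$, let $\ell_\infty(\Gamma)^*$ be its Banach dual, and put $p_A(f)=\sup_A|f|$ for $A\subseteq\Gamma$ (with $p_\emptyset=0$). A set $C\subseteq\Gamma$ \emph{carries} $u\in\ell_\infty(\Gamma)^*$ if $u(f)=0$ whenever $f$ vanishes on $C$; equivalently, $u(f)=u(f1_C)$ for all $f$, where $1_C$ is the indicator function of $C$. Every superset of a carrier is a carrier. We shall use the uniform boundedness principle in this form: a pointwise bounded subset of $\ell_\infty(\Gamma)^*$, in particular a weak*-compact one, is bounded in norm.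

\begin{proposition}\label{prop:model}
Let $\omega<\lambda\le|\Gamma|$, and let $E$ be $\ell_\infty(\Gamma)$ with the topology $\tau$ given by the seminorms $p_A$, $A$ small.
\begin{enumerate}
\item[(a)] Restriction to $\Gamma$ is an isomorphism of $C_k(X)$ onto $E$.
\item[(b)] $E'$ consists of those $u\in\ell_\infty(\Gamma)^*$ that are carried by a small set.
\item[(c)] A pointwise bounded set $L\subseteq E'$ is equicontinuous if and only if one small set carries all $u\in L$.
\item[(d)] $E$ is not barrelled.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Restriction maps $C(X)$ into $\ell_\infty(\Gamma)$ by Lemma~\ref{lem:X}(b). It is injective because $\Gamma$ is dense, and surjective because bounded functions on $\Gamma$ extend to $\beta\Gamma\supseteq X$. By Lemma~\ref{lem:X}(a) the compact-open topology is given by the seminorms $\sup_{\operatorname{cl}A}|f|$ with $A$ small, and $\sup_{\operatorname{cl}A}|f|=p_A(f)$ by continuity.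

(b) The seminorms $p_A$ are directed, so $u\in E'$ satisfies $|u|\le c\,p_A$ for some $c$ and some small $A$. Then $u$ is norm-continuous and carried by $A$. Conversely, if a small $A$ carries $u\in\ell_\infty(\Gamma)^*$, then $|u(f)|=|u(f1_A)|\le\|u\|\,p_A(f)$.

(c) If a small $A$ carries all $u\in L$ and $\|u\|\le M$ on $L$, the last estimate gives $|u(f)|\le Mp_A(f)$ for all $u\in L$. Conversely, if $|u(f)|\le1$ for all $u\in L$ whenever $p_A(f)\le\delta$, then each $u\in L$ is bounded on the linear subspace $\{p_A=0\}$, so it vanishes there.

(d) The unit ball $B=\{f:\|f\|\le1\}$ is absolutely convex, absorbing, and $\tau$-closed as the intersection of the sets $\{|f(\gamma)|\le1\}$. It contains no set $\{p_A\le\delta\}$ with $A$ small, because $A\ne\Gamma$ and $p_A(2\cdot1_{\{\gamma\}})=0$ for $\gamma\notin A$.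
\end{proof}

In the terms of the Nachbin--Shirota theorem, (d) says that $X$ is functionally bounded in itself and not compact.

\begin{remark}
A locally convex space is \emph{quasibarrelled} if every barrel that absorbs all bounded sets is a neighborhood of zero. The space $E$ is not even quasibarrelled, since the ball $B$ absorbs every $\tau$-bounded set $F$. Indeed, if $\sup_{f\in F}\|f\|=\infty$, take $f_n\in F$ and $\gamma_n\in\Gamma$ with $|f_n(\gamma_n)|\ge n$; then $p_A$ is unbounded on $F$ for the small set $A=\{\gamma_n:n\ge1\}$.
\end{remark}

The topology $\sigma(E',E)$ is the restriction to $E'$ of the weak* topology of $\ell_\infty(\Gamma)^*$. So Corollary~\ref{cor:criterion} and Proposition~\ref{prop:model} reduce our problem to a statement about $\ell_\infty(\Gamma)^*$. Consider the property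
\begin{quote}
$(\ast)_\lambda$\quad if $L\subseteq\ell_\infty(\Gamma)^*$ is weak*-compact and each $u\in L$ is carried by some set of size $<\lambda$, then a single set of size $<\lambda$ carries all $u\in L$.
\end{quote}

\begin{corollary}\label{cor:reduction}
If $\omega<\lambda\le|\Gamma|$ and $(\ast)_\lambda$ holds, then $C_k(X_{\Gamma,\lambda})$ is a Mackey group.
\end{corollary}

\section{Common carriers and the proof of Theorem~\ref{thm:main}}\label{sec:carriers}

\subsection*{Multiples of point evaluations}
The reason for $(\ast)_\lambda$ is visible on the simplest functionals. Let $\Gamma=\lambda=\omega_1$, let $L$ be as in $(\ast)_\lambda$, and let us show that only countably many $\gamma$ admit a number $c_\gamma\ne0$ with $c_\gamma\delta_\gamma\in L$. Suppose there are uncountably many.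
\begin{enumerate}
\item[(i)] \emph{Pigeonhole.} There are $\varepsilon>0$ and an uncountable set $I\subseteq\Gamma$ with $|c_\gamma|\ge\varepsilon$ for $\gamma\in I$.
\item[(ii)] \emph{Accumulation.} Some $u\in L$ has the property that each of its weak* neighborhoods contains $c_\gamma\delta_\gamma$ for uncountably many $\gamma\in I$. Otherwise finitely many open sets, each containing $c_\gamma\delta_\gamma$ for only countably many $\gamma\in I$, would cover $L$.
\item[(iii)] \emph{Test function.} Let a countable set $A$ carry $u$, and let $f(\gamma)=\operatorname{sign}c_\gamma$ for $\gamma\in I\setminus A$ and $f=0$ elsewhere. Then $u(f)=0$, while $c_\gamma\delta_\gamma(f)=|c_\gamma|\ge\varepsilon$ for $\gamma\in I\setminus A$. So the neighborhood $\{v:v(f)<\varepsilon\}$ of $u$ contains $c_\gamma\delta_\gamma$ only for $\gamma\in I\cap A$, against~(ii).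
\end{enumerate}
Step~(i) needs uncountable cofinality. Property $(\ast)_\omega$ is false: for distinct $\gamma_n\in\Gamma$ the set $\{0\}\cup\{\delta_{\gamma_n}/n:n\ge1\}$ is norm-compact, each member is carried by a finite set, and no finite set carries all of them. Sets of this form are the starting point of Section~\ref{sec:countable}.

For general functionals the plan is the same: find many $u_i\in L$ with ``humps'' on pairwise disjoint sets $B_i$, and add up test functions $f_i$ living on the $B_i$. To measure a hump we need the variation of a functional on a set.

\subsection*{Variation}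
For $u\in\ell_\infty(\Gamma)^*$ and $D\subseteq\Gamma$ let
\[
|u|(D)=\sup\{|u(f)|:\ \|f\|\le1,\ f=0\text{ off }D\}.
\]
We use three properties.
\begin{enumerate}
\item[(V1)] $|u|(D)\le|u|(D')\le\|u\|$ for $D\subseteq D'$.
\item[(V2)] $|u|(D)+|u|(D')\le|u|(D\cup D')$ for disjoint $D,D'$. Indeed, if $f,f'$ are test functions for $D,D'$, change signs so that $u(f),u(f')\ge0$; then $f+f'$ is a test function for $D\cup D'$.
\item[(V3)] $C$ carries $u$ if and only if $|u|(\Gamma\setminus C)=0$, and then $|u|(D)=|u|(D\cap C)$ for all $D$. The first claim is the definition; for the second, if $f$ is a test function for $D$, then $f1_C$ is one for $D\cap C$ and $u(f)=u(f1_C)$.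
\end{enumerate}

The new difficulty is interference: $u_i$ also sees the test functions $f_j$, $j\ne i$. It is not enough to make each $|u_i|(B_j)$ small or even zero, because variation is not countably additive. If $x$ is a free ultrafilter containing a countable set $\{\gamma_j:j\ge1\}$ and $u$ is the evaluation at $x$ of the extension to $\beta\Gamma$, then $|u|(\{\gamma_j\})=0$ for all $j$ but $|u|(\{\gamma_j:j\ge1\})=1$. Rosenthal's lemma controls the whole union at once, after thinning out the index set without lowering its cardinality.

\begin{lemma}[Rosenthal]\label{lem:rosenthal}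
Let $I$ be a set of infinite cardinality $\mu$, let $(B_i)_{i\in I}$ be pairwise disjoint subsets of $\Gamma$, let $u_i\in\ell_\infty(\Gamma)^*$ with $\|u_i\|\le M$ for $i\in I$, and let $\varepsilon>0$. Write $B_T=\bigcup_{j\in T}B_j$ for $T\subseteq I$. Then there is $S\subseteq I$ with $|S|=\mu$ and $|u_i|(B_{S\setminus\{i\}})<\varepsilon$ for all $i\in S$.
\end{lemma}

\begin{proof}
Suppose not: every $P\subseteq I$ of size $\mu$ contains an index $i$ with $|u_i|(B_{P\setminus\{i\}})\ge\varepsilon$. We construct sets $S_n\subseteq I$ of size $\mu$ with $|u_i|(B_{S_n})\le M-n\varepsilon$ for all $i\in S_n$; this is absurd once $n\varepsilon>M$. Let $S_0=I$. Given $S_n$, use $\mu\cdot\mu=\mu$ to partition it into $\mu$ sets $P$ of size $\mu$. In each piece $P$ pick $i_P$ with $|u_{i_P}|(B_{P\setminus\{i_P\}})\ge\varepsilon$, and let $S_{n+1}$ be the set of all $i_P$; it has size $\mu$. For $i=i_P$ the index sets $S_{n+1}$ and $P\setminus\{i\}$ are disjoint subsets of $S_n$, so $B_{S_{n+1}}$ and $B_{P\setminus\{i\}}$ are disjoint subsets of $B_{S_n}$. By (V2) and (V1),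
\[
|u_i|(B_{S_{n+1}})\le|u_i|(B_{S_n})-|u_i|(B_{P\setminus\{i\}})\le M-n\varepsilon-\varepsilon .\qedhere
\]
\end{proof}

The next lemma is the general form of steps (ii) and (iii). It says that in a compact set some functional absorbs many of the humps into each of its carriers. No regularity of $\mu$ is needed here. ``For $\mu$ many $i$'' means that the set of these indices has cardinality $\mu$.

\begin{lemma}\label{lem:hump}
Let $L\subseteq\ell_\infty(\Gamma)^*$ be weak*-compact, let $I$ be a set of infinite cardinality $\mu$, let $u_i\in L$ for $i\in I$, let $(B_i)_{i\in I}$ be pairwise disjoint subsets of $\Gamma$, and let $\varepsilon>0$. Then there is $u\in L$ such that for every set $A$ carrying $u$ we have $|u_i|(B_i\setminus A)<3\varepsilon$ for $\mu$ many $i\in I$.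
\end{lemma}

\begin{proof}
The set $L$ is norm-bounded, so Lemma~\ref{lem:rosenthal} provides $S\subseteq I$ with $|S|=\mu$ and $|u_i|(B_{S\setminus\{i\}})<\varepsilon$ for $i\in S$. There is $u\in L$ such that every weak* neighborhood of $u$ contains $u_i$ for $\mu$ many $i\in S$. Otherwise $L$ is covered by open sets each containing $u_i$ for fewer than $\mu$ indices $i\in S$; finitely many of them cover $L$, so $S$ is a finite union of sets of size $<\mu$, which is impossible.

Let $A$ carry $u$ and put $T=\{i\in S:|u_i|(B_i\setminus A)\ge3\varepsilon\}$. For $i\in T$ choose $f_i$ with $\|f_i\|\le1$, $f_i=0$ off $B_i\setminus A$, and $u_i(f_i)\ge2\varepsilon$. Let $f=\sum_{i\in T}f_i$ pointwise. The supports are disjoint, so $\|f\|\le1$. For $i\in T$ the function $f-f_i$ has norm at most $1$ and vanishes off $B_{S\setminus\{i\}}$, hence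
\[
u_i(f)=u_i(f_i)+u_i(f-f_i)>2\varepsilon-\varepsilon=\varepsilon .
\]
On the other hand $f=0$ on $A$, so $u(f)=0$. The neighborhood $\{v:v(f)<\varepsilon\}$ of $u$ contains no $u_i$ with $i\in T$, and it contains $u_i$ for $\mu$ many $i\in S$. Therefore $|S\setminus T|=\mu$.
\end{proof}

\begin{proposition}\label{prop:regular}
If $\lambda\le|\Gamma|$ is regular and uncountable, then $(\ast)_\lambda$ holds.
\end{proposition}

\begin{proof}
Let $L$ be as in $(\ast)_\lambda$, and suppose that no small set carries all $u\in L$. By recursion on $\xi<\lambda$ choose $u_\xi\in L$ and small sets $C_\xi$ as follows. The set $A_\xi=\bigcup_{\eta<\xi}C_\eta$ is small because $\lambda$ is regular. Let $u_\xi\in L$ be a functional not carried by $A_\xi$, and let $C_\xi$ be a small carrier of $u_\xi$. Put $B_\xi=C_\xi\setminus A_\xi$. For $\eta<\xi$ we have $B_\eta\subseteq A_\xi$, so the sets $B_\xi$ are pairwise disjoint, and by (V3)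
\[
|u_\xi|(B_\xi)=|u_\xi|(\Gamma\setminus A_\xi)>0 .
\]
The set $\lambda$ is the union of the countably many sets $\{\xi:|u_\xi|(B_\xi)\ge3/n\}$, and $\operatorname{cf}\lambda>\omega$, so one of them has size $\lambda$. Thus there are $\varepsilon>0$ and $I\subseteq\lambda$ with $|I|=\lambda$ and $|u_\xi|(B_\xi)\ge3\varepsilon$ for $\xi\in I$.

Let $u\in L$ be given by Lemma~\ref{lem:hump} with $\mu=\lambda$, and let $A$ be a small carrier of $u$. Since the $B_\xi$ are disjoint, $A$ meets at most $|A|<\lambda$ of them. For every other $\xi\in I$ we have $B_\xi\setminus A=B_\xi$ and $|u_\xi|(B_\xi\setminus A)\ge3\varepsilon$. So $|u_\xi|(B_\xi\setminus A)<3\varepsilon$ holds for fewer than $\lambda$ indices $\xi\in I$, contrary to Lemma~\ref{lem:hump}.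
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $C_k(X_{\Gamma,\lambda})$ is a Mackey group by Proposition~\ref{prop:regular} and Corollary~\ref{cor:reduction}, and it is not barrelled by Proposition~\ref{prop:model}(a),(d).
\end{proof}

\section{Countable functionally bounded sets}\label{sec:countable}

We prove Theorem~\ref{thm:countable}. Let $X$ be a Tychonoff space, $(E,\tau)=C_k(X)$, and let $D\subseteq X$ be a countable functionally bounded set with noncompact closure. Then $D$ is infinite; write $D=\{x_n:n\ge1\}$ with distinct $x_n$. No compact set $C$ contains $D$, since otherwise $\overline D$ would be a closed subset of $C$. We must construct a compatible locally quasi-convex group topology that is not coarser than $\tau$. We use repeatedly that for a compact (hence closed) set $C$, a point $x\notin C$ and a number $c>0$ there is $f\in C(X)$ with $0\le f\le c$, $f|_C=0$ and $f(x)=c$.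

Since each $f\in C(X)$ is bounded on $D$, we have $f(x_n)/n\to0$; that is, $\delta_{x_n}/n\to0$ in $\sigma(E',E)$. The first attempt is to add to $\tau$ the uniform convergence on these functionals, which is the seminorm
\[
q(f)=\sup_n\frac{|f(x_n)|}n .
\]
This creates new continuous functionals. For instance, $\sum_n2^{-n}f(x_n)/n$ is bounded by $q(f)$ but is not $\tau$-continuous, because for each compact $C$ it is positive at some $f\ge0$ that vanishes on $C$, and hence unbounded on the multiples of $f$. The remedy is to ask for uniform convergence of the \emph{characters} $e(\delta_{x_n}/n)$, that is, to measure $f(x_n)/n$ modulo $\mathbb Z$. The resulting neighborhoods contain functions with $f(x_n)=kn$ for arbitrary integers $k$, and these functions will rule out the new functionals.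

For compact $C\subseteq X$ and $\delta,\varepsilon>0$ put
\[
W(C,\delta,\varepsilon)=\{f\in C(X):\ \sup\nolimits_C|f|\le\delta,\ \ \rho(f(x_n)/n)\le\varepsilon\ \text{ for all }n\},
\]
with $\sup_\emptyset|f|=0$. These sets are symmetric, contain $0$, and satisfy
\[
W(C,\tfrac\delta2,\tfrac\varepsilon2)+W(C,\tfrac\delta2,\tfrac\varepsilon2)\subseteq W(C,\delta,\varepsilon)
\]
by subadditivity of $\rho$; moreover $W(C\cup C',\min\{\delta,\delta'\},\min\{\varepsilon,\varepsilon'\})$ lies in $W(C,\delta,\varepsilon)\cap W(C',\delta',\varepsilon')$. Hence they form a base at $0$ of a group topology $\nu$ on $E$, and $\nu\ge\tau$. In particular every $\tau$-continuous character is $\nu$-continuous.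

\begin{lemma}\label{lem:nu-lqc}
The topology $\nu$ is locally quasi-convex, and $\nu\not\le\tau$.
\end{lemma}

\begin{proof}
The sets $W(C,\delta,\frac1{4m})$ form a base at $0$. The set $\{\sup_C|f|\le\delta\}$ is an intersection of sets $\chi^{-1}(\mathbb S_+)$ with $\tau$-continuous $\chi$ by Lemma~\ref{lem:lcs}(b). By Lemma~\ref{lem:arc}, the condition $\rho(f(x_n)/n)\le\frac1{4m}$ means that $\chi(f)\in\mathbb S_+$ for the $\tau$-continuous characters $\chi=e(k\delta_{x_n}/n)$, $1\le k\le m$. So $W(C,\delta,\frac1{4m})$ is an intersection of sets $\chi^{-1}(\mathbb S_+)$ with $\nu$-continuous $\chi$, and it is quasi-convex in $(E,\nu)$.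

If $\nu\le\tau$, then $\{\sup_C|f|\le\delta\}\subseteq W(\emptyset,1,\frac18)$ for some compact $C$ and $\delta>0$. Pick $x_n\notin C$ and $f\in C(X)$ with $f|_C=0$ and $f(x_n)=n/2$. Then $\rho(f(x_n)/n)=\frac12>\frac18$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:nu-compatible}
The topology $\nu$ is compatible with $\tau$.
\end{lemma}

\begin{proof}
Let $\chi$ be a $\nu$-continuous character. We show that it is $\tau$-continuous.

\emph{Step 1: the form of $\chi$.} The locally convex topology generated by $\tau$ and $q$ is finer than $\nu$, because $\{\sup_C|f|\le\delta,\ q(f)\le\varepsilon\}\subseteq W(C,\delta,\varepsilon)$. By Lemma~\ref{lem:lcs}(a) for this topology, $\chi=e(\varphi)$ with $\varphi$ linear and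
\[
|\varphi(f)|\le c\max\{\sup\nolimits_{C_0}|f|,\ q(f)\}
\]
for some $c$ and some nonempty compact $C_0$. Consider the linear map
\[
R\colon E\to C(C_0)\times c_0,\qquad Rf=\bigl(f|_{C_0},(f(x_n)/n)_n\bigr),
\]
where the product of the two sup-normed spaces has the maximum norm. The estimate says $|\varphi(f)|\le c\|Rf\|$, so $Rf\mapsto\varphi(f)$ is a well-defined bounded functional on $R(E)$. Extend it by the Hahn--Banach theorem. A bounded functional on the product is a sum of bounded functionals on the factors, and $c_0^*=\ell_1$. Hence $\varphi=v+\psi$, where $|v(f)|\le c\sup_{C_0}|f|$, so that $v\in E'$, and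
\[
\psi(f)=\sum_na_n\frac{f(x_n)}n,\qquad a=(a_n)\in\ell_1 .
\]
The weights $1/n$ serve this step: they place the second component in $c_0$, so that $\psi$ is determined by a sequence of coefficients.

The character $e(\psi)=\chi\cdot e(-v)$ is $\nu$-continuous, so there are $C,\delta,\varepsilon$ with $\rho(\psi(f))\le\frac18$ for all $f\in W(C,\delta,\varepsilon)$.

\emph{Step 2: $a_n\in\mathbb Z$ whenever $x_n\notin C$.} Fix such an $n$ and an integer $k\ge1$. We want $f\in W(C,\delta,\varepsilon)$ with $\psi(f)$ close to $ka_n$. We can prescribe $f$ at finitely many points of $D$, and at the remaining points the weights make a bounded $f$ negligible. Choose $N>n$ with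
\[
\frac{kn}N\le\min\Bigl\{\varepsilon,\frac1{8(1+\|a\|_1)}\Bigr\}.
\]
The compact set $C\cup\{x_m:m\le N,\ m\ne n\}$ does not contain $x_n$, so there is $f\in C(X)$ vanishing on it with $0\le f\le kn$ and $f(x_n)=kn$. Then $f(x_n)/n=k\in\mathbb Z$, $f(x_m)/m=0$ for the other $m\le N$, and $0\le f(x_m)/m\le kn/N\le\varepsilon$ for $m>N$. Thus $f\in W(C,\delta,\varepsilon)$. Moreover $\psi(f)=ka_n+r$ with $r=\sum_{m>N}a_mf(x_m)/m$ and $|r|\le\|a\|_1kn/N\le\frac18$. Hence $\rho(ka_n)\le\rho(\psi(f))+|r|\le\frac14$. As $k$ is arbitrary, Lemma~\ref{lem:arc} gives $a_n\in\mathbb Z$.

\emph{Step 3: $\psi\in E'$.} Since $a_n\to0$, only finitely many of the integers $a_n$ with $x_n\notin C$ are nonzero. So $\psi$ is a finite linear combination of point evaluations plus the functional $\sum_{x_n\in C}a_nf(x_n)/n$, which is bounded by $\|a\|_1\sup_C|f|$. Thus $\varphi=v+\psi\in E'$ and $\chi=e(\varphi)$ is $\tau$-continuous.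
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
If some countable functionally bounded set has noncompact closure, Lemmas~\ref{lem:nu-lqc} and~\ref{lem:nu-compatible} give a locally quasi-convex group topology $\nu$ compatible with $\tau$ and with $\nu\not\le\tau$, so $C_k(X)$ is not a Mackey group. This is the first assertion.

Let $X$ be isocompact and $C_k(X)$ a Mackey group. Let $B\subseteq X$ be functionally bounded and $A=\overline B$. Then $A$ is functionally bounded, since $|f|\le c$ on $B$ implies $|f|\le c$ on $A$. An infinite subset of $A$ contains a countably infinite set $D$, which is functionally bounded; by the first assertion $\overline D\subseteq A$ is compact, so $D$ has an accumulation point in $A$. A $T_1$ space in which every infinite set has an accumulation point is countably compact. Hence $A$ is closed and countably compact, so it is compact, and $C_k(X)$ is barrelled by the Nachbin--Shirota theorem. Conversely, barrelled spaces are Mackey groups.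
\end{proof}

\begin{remark}
Realcompact spaces, that is, spaces homeomorphic to a closed subspace $X$ of a power $\mathbb R^J$, are isocompact: each coordinate is bounded on a countably compact set $F\subseteq X$, so a closed such $F$ is a closed subset of a product of compact intervals.
\end{remark}

\section{Singular cardinals and the proof of Theorem~\ref{thm:classification}}\label{sec:singular}

For singular $\lambda$ the proof of Proposition~\ref{prop:regular} breaks in two places. The recursion can be continued only for $\mu=\operatorname{cf}\lambda<\lambda$ steps, since a longer union of small sets need not be small. And a small carrier $A$ of the accumulation point may now have size at least $\mu$, so it may meet every one of the $\mu$ sets $B_i$. The way out is to choose functionals whose humps survive the removal of any set of a prescribed size $\theta_i$, with $\theta_i$ tending to $\lambda$. If such functionals do not exist, the problem reduces to a successor cardinal below $\lambda$.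

\begin{proposition}\label{prop:singular}
If $\lambda\le|\Gamma|$ is singular and $\mu=\operatorname{cf}\lambda>\omega$, then $(\ast)_\lambda$ holds.
\end{proposition}

\begin{proof}
Let $L$ be as in $(\ast)_\lambda$; ``small'' means of size $<\lambda$.

\emph{Case 1: there is an infinite $\theta<\lambda$ such that each $u\in L$ is carried by a set of size $\le\theta$.} The cardinal $\theta^+$ is regular and uncountable, and $\theta^+<\lambda\le|\Gamma|$ because $\lambda$ is singular. Proposition~\ref{prop:regular} for $\theta^+$ gives a common carrier of size $\le\theta$.

\emph{Case 2: for each infinite $\theta<\lambda$ some $u\in L$ is carried by no set of size $\le\theta$.} We show that this is impossible. A singular cardinal is not a successor, so there is an increasing family $(\lambda_i)_{i<\mu}$ of infinite cardinals below $\lambda$ with supremum $\lambda$. By recursion on $i<\mu$ choose $u_i\in L$ and small sets $C_i$. The set $A_i=\bigcup_{j<i}C_j$ is small because $i<\operatorname{cf}\lambda$. Put $\theta_i=\max\{\lambda_i,|A_i|\}<\lambda$, let $u_i\in L$ be carried by no set of size $\le\theta_i$, and let $C_i$ be a small carrier of $u_i$. The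 sets $B_i=C_i\setminus A_i$ are pairwise disjoint, since $B_j\subseteq A_i$ for $j<i$. The size of the hump of $u_i$ is now measured by
\[
s_i=\inf\{|u_i|(\Gamma\setminus D):\ D\subseteq\Gamma,\ |D|\le\theta_i\}.
\]
We claim that $s_i>0$. Otherwise take $D_n$ with $|D_n|\le\theta_i$ and $|u_i|(\Gamma\setminus D_n)<\frac1n$. The set $D=\bigcup_nD_n$ has size $\le\theta_i$, and $|u_i|(\Gamma\setminus D)=0$ by (V1), so $D$ carries $u_i$ by (V3), contrary to the choice of $u_i$.

As $\mu$ is regular and uncountable, one of the sets $\{i<\mu:s_i\ge3/n\}$ has size $\mu$. So there are $\varepsilon>0$ and $I\subseteq\mu$ with $|I|=\mu$ and $s_i\ge3\varepsilon$ for $i\in I$. Let $u\in L$ be given by Lemma~\ref{lem:hump}, and let $A$ be a small carrier of $u$. There is $i_0<\mu$ with $\lambda_i\ge|A|$ for $i\ge i_0$. For $i\in I$ with $i\ge i_0$ we have $|A\cup A_i|\le\theta_i$, and (V3) applied to the carrier $C_i$ of $u_i$ gives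
\[
|u_i|(B_i\setminus A)=|u_i|\bigl(C_i\setminus(A\cup A_i)\bigr)=|u_i|\bigl(\Gamma\setminus(A\cup A_i)\bigr)\ge s_i\ge3\varepsilon .
\]
So $|u_i|(B_i\setminus A)<3\varepsilon$ is possible only for $i<i_0$, that is, for fewer than $\mu$ indices, contrary to Lemma~\ref{lem:hump}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
Write $X=X_{\Gamma,\lambda}$.

\emph{The case $\lambda=\omega$.} Finite subsets of $\Gamma$ are closed in $\beta\Gamma$, so $X=\Gamma$ is discrete. An infinite subset of $\Gamma$ contains distinct points $\gamma_n$, and the function with $f(\gamma_n)=n$ and $f=0$ elsewhere is continuous and unbounded on it. So functionally bounded sets are finite, $C_k(X)$ is barrelled by the Nachbin--Shirota theorem, and hence it is a Mackey group. (The failure of $(\ast)_\omega$ does no harm: here $C(X)=\mathbb R^\Gamma$ is larger than $\ell_\infty(\Gamma)$, and $\delta_{\gamma_n}/n$ takes the value $1$ at this $f$ for all $n$.)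

For $\lambda>\omega$ the space $C_k(X)$ is not barrelled by Proposition~\ref{prop:model}(a),(d). This proves the first assertion.

\emph{The case $\operatorname{cf}\lambda>\omega$.} Property $(\ast)_\lambda$ holds by Proposition~\ref{prop:regular} if $\lambda$ is regular and by Proposition~\ref{prop:singular} if it is singular. By Corollary~\ref{cor:reduction}, $C_k(X)$ is a Mackey group.

\emph{The case $\lambda>\omega=\operatorname{cf}\lambda$.} We find a countable functionally bounded set with noncompact closure. Countable subsets of $\Gamma$ have compact closure in $X$, so the points must be ultrafilters, concentrated on larger and larger sets. Let $\lambda=\sup_n\lambda_n$ with strictly increasing infinite cardinals $\lambda_n<\lambda$, and take $G_n\subseteq\Gamma$ with $|G_n|=\lambda_n$. The sets $G_n\setminus B$ with $|B|<\lambda_n$ have the finite intersection property, because finitely many sets of size $<\lambda_n$ do not cover $G_n$. Let $x_n$ be an ultrafilter on $\Gamma$ containing all of them. Then $G_n\in x_n$, so $x_n\in\operatorname{cl}G_n\subseteq X$, and $x_n$ contains no set $B$ of size $<\lambda_n$, since $B$ is disjoint from $G_n\setminus B\in x_n$.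 The set $D=\{x_n:n\ge1\}$ is functionally bounded by Lemma~\ref{lem:X}(b). If its closure in $X$ were compact, Lemma~\ref{lem:X}(a) would give $A$ with $|A|<\lambda$ and $D\subseteq\operatorname{cl}A$. Then $A\in x_n$ and so $|A|\ge\lambda_n$ for all $n$, which means $|A|\ge\lambda$, a contradiction. By Theorem~\ref{thm:countable}, $C_k(X)$ is not a Mackey group.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Gab}
S.~Gabriyelyan, \emph{On reflexive groups and function spaces with a Mackey group topology}, arXiv:1601.03219 (2016).

\end{thebibliography}
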